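\title{The sharp threshold for optimal spanners in random simple temporal graphs}

\begin{abstract}
Give every edge of the random graph $G_{n,p}$ an independent uniform time in $[0,1]$, and allow only paths along which the times increase. A temporal spanner is a spanning subgraph in which every vertex reaches every other vertex by such a path, and it is optimal if it has $2n-4$ edges. Optimal spanners are known to exist asymptotically almost surely once $p$ is slightly above $4\log n/n$. We prove that $4\log n/n$ is a sharp threshold, which answers a question of Casteigts, Raskin, Renken and Zamaraev. More precisely, if $14\log\log n\le f\le\log n$ and $p\le(4\log n-f)/n$, then asymptotically almost surely every temporal spanner has at least $2n+e^{f/4}/(144\log^3 n)$ edges. The proof cuts time at $\frac12$ and shows that a spanner needs more than $n$ edges in each half.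
\end{abstract}

\section{Introduction}

A \emph{simple temporal graph} is a pair $(G,\lambda)$, where $G$ is a finite simple graph and $\lambda$ assigns to each edge one real \emph{label}, the time at which the edge is present. In this paper labels are pairwise distinct. A \emph{temporal path} from $u$ to $v$ is a path $u=v_0,v_1,\dots,v_j=v$ in $G$ with $\lambda(v_0v_1)<\lambda(v_1v_2)<\dots<\lambda(v_{j-1}v_j)$; if there is one, $u$ \emph{reaches} $v$. The case $j=0$ is allowed, so every vertex reaches itself. Cutting out the part of a walk between two visits to the same vertex keeps the labels increasing, so a walk with increasing labels contains a temporal path with the same ends, and we use walks and paths interchangeably. The temporal graph is \emph{temporally connected} if $u$ reaches $v$ for every ordered pair $(u,v)$. A \emph{temporal spanner} is a spanning subgraph that, with the inherited labels, is temporally connected; one exists exactly when the whole graph is temporally connected.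

A connected graph on $n$ vertices has a connected spanning subgraph with $n-1$ edges. In the temporal setting this is too few: in a tree, a path $xyz$ is the only route between $x$ and $z$, and it is increasing in one direction only. It is known that for $n\ge4$ every temporally connected simple temporal graph on $n$ vertices has at least $2n-4$ edges, and a temporal spanner with exactly $2n-4$ edges is called \emph{optimal}.

\begin{example}[the square]\label{ex:square}
Take vertices $a,b,c,d$ and edges $ab,cd,ac,bd$ with labels increasing in this order. Adjacent vertices reach each other, and the walks $abd$, $dca$, $bac$, $cdb$ are increasing, so these four edges form a temporally connected graph. Join each of $n-4$ further vertices $v$ to $a$ by an edge earlier than the square and to $b$ by an edge later than the square. Every vertex reaches $a$ or is on the square, so it reaches all four vertices of the square, and through $b$ it reaches every $v$. The graph is temporally connected and has $2n-4$ edges.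
\end{example}

The \emph{random simple temporal graph} $\mathcal G_{n,p}$ is the Erd\H{o}s--R\'enyi graph $G_{n,p}$ on a vertex set $V$ of size $n$ (each pair is an edge independently with probability $p$) whose edges receive independent labels, uniform in $[0,1]$. Almost surely the labels are distinct and differ from any prescribed constant. An event holds \emph{a.a.s.}\ if its probability tends to $1$ as $n\to\infty$. A function $p_0(n)$ is a \emph{sharp threshold} for a property if, for every fixed $\delta>0$, the property fails a.a.s.\ when $p\le(1-\delta)p_0$ and holds a.a.s.\ when $p\ge(1+\delta)p_0$. The logarithm $\log$ is natural.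

How dense must $\mathcal G_{n,p}$ be to contain an optimal spanner? We use the following known result without proof.

\begin{theorem}[known upper bound]\label{thm:upper}
There is a function $\varepsilon(n)\in o(\log n/n)$ such that, if $p\ge 4\frac{\log n}{n}+\varepsilon(n)$, then a.a.s.\ $\mathcal G_{n,p}$ has a temporal spanner with $2n-4$ edges.
\end{theorem}

Whether $4\log n/n$ is a sharp threshold for the existence of an optimal spanner was left open by Casteigts, Raskin, Renken and Zamaraev~\cite{CRRZ}. We show that it is.

\begin{theorem}\label{thm:main}
Let $\delta>0$ be fixed. If $p\le(1-\delta)\frac{4\log n}{n}$, then a.a.s.\ $\mathcal G_{n,p}$ has no temporal spanner with $2n-4$ edges; in fact a.a.s.\ every temporally connected spanning subgraph has more than $2n$ edges. If $p\ge(1+\delta)\frac{4\log n}{n}$, then a.a.s.\ $\mathcal G_{n,p}$ has a temporal spanner with $2n-4$ edges.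
\end{theorem}

The lower half holds in a quantitative form.

\begin{theorem}\label{thm:strong}
Let $14\log\log n\le f(n)\le\log n$ and $p\le\frac{4\log n-f(n)}{n}$. Then a.a.s.\ every temporally connected spanning subgraph of $\mathcal G_{n,p}$ has at least
\[
2n+\frac{e^{f(n)/4}}{144\log^3 n}
\]
edges. Consequently:
\begin{itemize}
\item[(a)] For $p\le\frac{4\log n-14\log\log n}{n}$, a.a.s.\ there is no temporal spanner with at most $2n$ edges.
\item[(b)] For fixed $0<\delta\le\frac14$ and $p\le(1-\delta)\frac{4\log n}{n}$, a.a.s.\ every temporal spanner has at least $2n+n^{\delta}/(144\log^3n)$ edges.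
\item[(c)] For every $s(n)$ with $2n-4\le s(n)\le 2n+n^{o(1)}$, the function $4\log n/n$ is a sharp threshold for having a temporal spanner with at most $s(n)$ edges.
\end{itemize}
\end{theorem}

Section~\ref{sec:pivot} explains where the constant $4$ comes from. Section~\ref{sec:reduction} reduces both theorems to a probabilistic lemma, proved in Section~\ref{sec:random}, and a deterministic edge count, proved in Sections~\ref{sec:forest} and~\ref{sec:many}. Theorem~\ref{thm:main} does not need Section~\ref{sec:many}.

\section{Pivots and the constant 4}\label{sec:pivot}

A \emph{pivot} is a vertex $x$ with a time $t$ such that every vertex reaches $x$ by labels $<t$ and $x$ reaches every vertex by labels $>t$. A pivot yields a spanner with at most $2n-2$ edges. For each $v\ne x$ keep the first edge $vv'$ of a temporal path from $v$ to $x$ with labels $<t$, choosing the path whose first label is largest. If $v'\neq x$, the edge kept for $v'$ is later than $vv'$, because the rest of the path is a candidate for $v'$. So the kept edges lead from every vertex to $x$ in increasing order, and there are at most $n-1$ of them. Reversing time gives at most $n-1$ edges with labels $>t$ that lead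 from $x$ to every vertex.

When should $\mathcal G_{n,p}$ have a pivot? The following estimate is only a guide; what we use of it is Lemma~\ref{lem:random}. In a time interval of length $\ell$ a vertex sees about $np\ell$ edges. Call the length $\ell$ with $np\ell=\log n$ one \emph{unit}, so that the interval $[0,1]$ has $np/\log n$ units. The expected number of vertices with no edge of label $<\ell$ is about $ne^{-np\ell}$, so some vertices sleep for almost one unit. Once a vertex is awake, the set that it reaches grows at rate about $np$ per member, so it has size about $e^{np\ell}$ after a further time $\ell$; it needs one more unit to become a positive fraction of $V$. A single sleeper is no obstacle, since the pivot could be its first neighbor, but many sleepers have to reach the same $x$, and this should take two units in total. By symmetry, $x$ needs two units after $t$ to reach the vertices whose last edge comes early. Four units means $p=4\log n/n$.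

This suggests that there is no pivot below $4\log n/n$, but a sparse spanner need not have a pivot. The square of Example~\ref{ex:square} with $n=4$ has none: each vertex is reached from the opposite vertex only through its own last edge, after which it reaches nobody. So instead of describing all spanners with about $2n$ edges, we count edges directly.

Think of an edge as a phone call in which both ends exchange all they know, and give a secret to each vertex of a set $U$ of sleepers. With fewer than four units available, at time $\frac12$ nobody knows more than a few of these secrets. At the end everybody must know all of them. We show that this alone forces more than $n$ calls after time $\frac12$. Reversing time gives more than $n$ calls before time $\frac12$.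

\section{Reduction to two statements}\label{sec:reduction}

The probabilistic input describes the state at time $\frac12$. For $f$ as in Theorem~\ref{thm:strong} put
\[
k=\lceil\log n\rceil,\qquad M=\Big\lfloor\frac{e^{f/4}}{\log n}\Big\rfloor .
\]
Since $\log^{7/2}n\le e^{f/4}\le n^{1/4}$, and $\lfloor z\rfloor\ge z/2$ for $z\ge1$, we have for $n\ge3$
\begin{equation}\label{eq:M}
\log^{5/2}n-1\le M\le n^{1/4},\qquad \frac{e^{f/4}}{2\log n}\le M,\qquad M^2\le\frac{e^{f/2}}{\log^2n}.
\end{equation}

\begin{lemma}\label{lem:random}
Let $14\log\log n\le f\le\log n$ and $p=\frac{4\log n-f}{n}$. A.a.s.\ $\mathcal G_{n,p}$ has vertex sets $U$ and $W$ with $|U|=|W|=M$ such that every vertex is reached from fewer than $k$ vertices of $U$ by temporal paths with all labels $<\frac12$, and every vertex reaches fewer than $k$ vertices of $W$ by temporal paths with all labels $>\frac12$.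
\end{lemma}

For the deterministic input, let $H$ be a simple temporal graph with distinct labels and let $U$ be a set of vertices, whose elements we also call \emph{secrets}. We write $e<e'$ if $\lambda(e)<\lambda(e')$. For an edge $e=xy$ let $A(x,e)$ be the set of $u\in U$ that reach $x$ by a temporal path with all labels $<\lambda(e)$, and let
\[
A(e)=A(x,e)\cup A(y,e).
\]
Thus $A(x,e)$ is what $x$ knows just before the call $e$. The next lemma says that $A(e)$ is what both ends know just after it, and that a vertex learns only during its own calls.

\begin{lemma}\label{lem:calls}
\begin{itemize}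
\item[(a)] If $x$ is an end of $e$, then $A(e)$ is the set of $u\in U$ that reach $x$ by a temporal path with all labels $\le\lambda(e)$. In particular $A(e)\subseteq A(e')$ whenever $e<e'$ share a vertex.
\item[(b)] If $e<e'$ are consecutive among the edges at $v$, then $A(v,e')=A(e)$. If $e$ is the first edge at $v$, then $A(v,e)\subseteq\{v\}$. If $e$ is the last edge at $v$ and every $u\in U$ reaches $v$, then $A(e)=U$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $e=xy$ and take a temporal path from $u$ to $x$ with labels $\le\lambda(e)$. If it avoids $e$, its labels are $<\lambda(e)$ because labels are distinct, and $u\in A(x,e)$. If it uses $e$, then $e$ has its largest label and is its last edge, so $u\in A(y,e)$. Conversely, a path that shows $u\in A(x,e)$ already has labels $\le\lambda(e)$, and a path that shows $u\in A(y,e)$ extends by $e$ to an increasing walk to $x$.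

(b) A nontrivial temporal path to $v$ ends with an edge at $v$, and this edge has its largest label. So a path to $v$ with labels $<\lambda(e')$ has labels $\le\lambda(e)$ in the first case; a path to $v$ with labels $<\lambda(e)$ is trivial in the second case; and every path to $v$ has labels $\le\lambda(e)$ in the third. Now apply (a).
\end{proof}

For an integer $K\ge2$, call an edge $e$ \emph{$K$-rich} if $|A(e)|\ge K$, and \emph{poor} otherwise.

\begin{proposition}\label{prop:rich}
Let $H$ be a simple temporal graph on $n\ge2$ vertices with distinct labels, and let $U$ be a set of $M$ vertices each of which reaches every vertex. Let $K\ge2$ be an integer, let $\Gamma$ be the set of $K$-rich edges, and put $L=(K-1)(2+\log_2n)$.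
\begin{itemize}
\item[(i)] If $M\ge2L$ then $|\Gamma|\ge n$; if $M>2L$ then $|\Gamma|\ge n+1$.
\item[(ii)] If $M\ge4L$ then $|\Gamma|\ge n+\frac{M}{48L}$.
\end{itemize}
\end{proposition}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:strong}]
We first reduce to one value of $p$. Let $p\le p'\le1$ and keep each edge of $\mathcal G_{n,p'}$, with its label, independently with probability $p/p'$. The result is distributed as $\mathcal G_{n,p}$, and each of its temporal spanners is a temporal spanner of the larger graph. So the probability of having a spanner with at most $s$ edges is nondecreasing in $p$, and in Theorem~\ref{thm:strong} we may take $p=(4\log n-f)/n$.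

Suppose that $U$ and $W$ are as in Lemma~\ref{lem:random}, that no label equals $\frac12$, and that $H$ is a temporally connected spanning subgraph. Take $K=k$, so that $L=(k-1)(2+\log_2n)\le\log n\,(2+\log_2n)\le3\log^2n$ for large $n$, and $M\ge4L$ for large $n$ by~\eqref{eq:M}. If $e=xy$ is an edge of $H$ with $\lambda(e)<\frac12$, then by Lemma~\ref{lem:calls}(a) every element of $A(e)$ reaches $x$ by labels $<\frac12$, in $H$ and hence in $\mathcal G_{n,p}$; so $|A(e)|<k$. Thus all $k$-rich edges have labels $>\frac12$, and Proposition~\ref{prop:rich} bounds from below the number of edges of $H$ with label $>\frac12$.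

Now replace every label $\lambda$ by $1-\lambda$. This reverses temporal paths, so $H$ stays temporally connected, and every vertex is now reached from fewer than $k$ vertices of $W$ by labels $<\frac12$. The same argument with $W$ in place of $U$ gives the same lower bound for the number of edges of $H$ whose original label is $<\frac12$. Part (i) gives $|E(H)|\ge2n+2$, and part (ii) with~\eqref{eq:M} gives
\[
|E(H)|\ge2n+\frac{M}{24L}\ge2n+\frac{e^{f/4}/(2\log n)}{72\log^2n}=2n+\frac{e^{f/4}}{144\log^3n}.
\]

Statement (a) is the case $f=14\log\log n$; it already follows from $|E(H)|\ge2n+2$. Statement (b) is the case $f=4\delta\log n$, which lies in the allowed range for large $n$ and has $e^{f/4}=n^\delta$. The lower half of Theorem~\ref{thm:main} follows from (a), since $4\delta\log n\ge14\log\log n$ for large $n$. The lower half of (c) follows from (b) applied with $\delta'=\min(\delta,\frac14)$, since $n^{\delta'}/(144\log^3n)$ eventually exceeds $n^{o(1)}$. The upper halves of Theorem~\ref{thm:main} and of (c) follow from Theorem~\ref{thm:upper}, because $(1+\delta)\frac{4\log n}{n}\ge\frac{4\log n}{n}+\varepsilon(n)$ for large $n$ and $2n-4\le s(n)$.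
\end{proof}

The hypothesis $f\ge14\log\log n$ is what makes $M$ large against $L$: of the factor $\log^{7/2}n\le e^{f/4}$, one logarithm is lost in the definition of $M$ and two are matched by $L$. The hypothesis $f\le\log n$ is used in the next section.

\section{The state at time one half}\label{sec:random}

We prove Lemma~\ref{lem:random}. The map $\lambda\mapsto1-\lambda$ preserves the law of $\mathcal G_{n,p}$ and reverses temporal paths, so it suffices to find $U$.

\subsection*{Sleepers}
Define $a$ by $npa=\log\frac{n}{2M}$; this is the time at which about $2M$ vertices are still asleep. By~\eqref{eq:M}, $2M<n$ for large $n$, so $a>0$. Since $f\le\log n$ we have $np\ge3\log n$, so $a<\frac13<\frac12$. Let $E_1$ be the set of edges with label $<a$; each pair belongs to it independently with probability $pa=O(\log n/n)$. Let $X$ be the number of vertices incident with no edge of $E_1$. Since $\log(1-pa)=-pa+O(\log^2n/n^2)$,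
\[
\mathbb EX=n(1-pa)^{n-1}=(1+o(1))\,ne^{-npa}=(2+o(1))M.
\]
Two vertices are incident with $2n-3$ pairs, so
\[
\mathbb E[X(X-1)]=n(n-1)(1-pa)^{2n-3}=\frac{n-1}{n(1-pa)}(\mathbb EX)^2=(1+o(1))(\mathbb EX)^2 .
\]
Hence $\operatorname{Var}X=\mathbb E[X(X-1)]+\mathbb EX-(\mathbb EX)^2=o(M^2)$, as $M\to\infty$. Chebyshev's inequality gives $\mathbb P(X<M)\le\operatorname{Var}X/(\mathbb EX-M)^2\to0$. When $X\ge M$, let $U$ consist of the first $M$ such vertices in a fixed order of $V$, so that $U$ is determined by $E_1$. A nontrivial temporal path that starts in $U$ has its first label, and hence all labels, larger than $a$. So only edges with labels in $(a,\frac12)$ matter from now on.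

\subsection*{Poisson contacts}
We want to say that the set of vertices reaching a given $x$ during $(a,\frac12)$ is small and placed at random relative to $U$. Two things are in the way: the pairs in $E_1$ are no longer available, which breaks the symmetry between vertices, and a pair carries at most one label, so the growth of the set is not a time-homogeneous Markov chain. Both disappear if we pass to a larger system in which every pair can meet repeatedly.

Put
\[
q=\frac{p(\frac12-a)}{1-pa},\qquad \mu=-n\log(1-q).
\]
Independently of $E_1$, give every pair of vertices, independently, a Poisson number $N$ with mean $\mu/n$ of \emph{contacts}, at independent uniform times in $(a,\frac12)$. Then $\mathbb P(N\ge1)=1-e^{-\mu/n}=q$. Declare that a pair outside $E_1$ carries an edge with label in $(a,\frac12)$ if and only if $N\ge1$, the label being a uniformly chosen one of its $N$ contact times. A pair then carries such an edge with probability $(1-pa)q=p(\frac12-a)$, the label is uniform in $(a,\frac12)$, and pairs are independent. So this construction has the law of the part of $\mathcal G_{n,p}$ with labels $<\frac12$.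

Let $I(x)$ be the set of vertices joined to $x$ by a path of contacts with increasing times, including $x$ itself. Every $u\in U$ that reaches $x$ by labels $<\frac12$ lies in $I(x)$, and $I(x)$ is independent of $U$. It remains to show that a.a.s.\ $|I(x)\cap U|<k$ for all $x$.

\subsection*{The size of $I(x)$}
Recall that a Poisson number with mean $\theta$ of independent uniform points in an interval of length $1$ is a Poisson process of rate $\theta$, in either direction of time. Run time backwards from $\frac12$ to $a$, rescaled to a parameter $s\in[0,1]$, and let $I_s$ be the set of vertices that reach $x$ using only contacts seen up to $s$. Then $I_0=\{x\}$ and $I_1=I(x)$. A newly seen contact is earlier than all those seen before, so an increasing path can only use it first; it adds $z$ to the set exactly when it joins $z\notin I_s$ to a vertex of $I_s$. When $|I_s|=j$ there are $j(n-j)$ such pairs, each with rate $\mu/n$. So the waiting times $T_j$ from size $j$ to size $j+1$ are independent exponential variables with rates $j(n-j)\mu/n$, and for $y\le n-1$ we have $|I(x)|>y$ if and only if $T_1+\dots+T_y\le1$.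

The variables $T_j'=\frac{n-j}{n}T_j\le T_j$ are independent exponentials with rates $j\mu$. Their sum $T'_1+\dots+T'_y$ is distributed as the maximum of $y$ independent exponentials of rate $\mu$: among $y$ such clocks the first rings at rate $y\mu$, by memorylessness the next at rate $(y-1)\mu$, and so on. Therefore, for all integers $y\ge0$,
\[
\mathbb P(|I(x)|>y)\le(1-e^{-\mu})^y\le\exp(-ye^{-\mu}),
\]
the case $y\ge n$ being trivial. With $y_0=\lceil2e^\mu\log n\rceil$ we get $\mathbb P(|I(x)|>y_0)\le n^{-2}$.

Since $q$ and $pa$ are $O(\log n/n)$, we have $\mu=nq+O(nq^2)=np(\frac12-a)+o(1)$. Now $np/2=2\log n-f/2$ and $npa=\log n-\log(2M)$, so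
\[
\mu=\log n-\tfrac f2+\log(2M)+o(1),\qquad e^\mu=(2+o(1))\,Mne^{-f/2}.
\]
As $f\le\log n$, $e^\mu\to\infty$, so the rounding in $y_0$ is negligible, and~\eqref{eq:M} gives
\begin{equation}\label{eq:ratio}
\frac{My_0}{n-1}=(4+o(1))\,M^2e^{-f/2}\log n\le\frac{4+o(1)}{\log n}\to0 .
\end{equation}
This line dictates the choice of $M$. One factor $M$ counts the sleepers; the other arises because asking for more sleepers forces an earlier time $a$ and leaves them longer to spread.

\subsection*{Meeting $U$}
The law of the contacts is invariant under permutations of $V$ that fix $x$. So, given $|I(x)\setminus\{x\}|=i$, the set $I(x)\setminus\{x\}$ is a uniformly random $i$-subset of $V\setminus\{x\}$, independent of $U$. It contains a given $(k-1)$-set with probability $\prod_{j=0}^{k-2}\frac{(i-j)^+}{n-1-j}\le(\frac{i}{n-1})^{k-1}$, where $z^+=\max(z,0)$. If $|I(x)\cap U|\ge k$, then $I(x)\setminus\{x\}$ contains $k-1$ elements of $U$. For $i\le y_0$ and large $n$ the conditional probability of this is at most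
\[
\binom{M}{k-1}\Big(\frac{i}{n-1}\Big)^{k-1}\le\Big(\frac{My_0}{n-1}\Big)^{k-1}\le e^{-3(k-1)}\le e^3n^{-3},
\]
by~\eqref{eq:ratio} and $k\ge\log n$; the value of $k$ is chosen to pay for the union bound over $x$. That bound gives failure probability at most $n(n^{-2}+e^3n^{-3})\to0$, which proves Lemma~\ref{lem:random}. \qed

\section{The recruitment forest}\label{sec:forest}

Let $H,U,M,K,\Gamma,L$ be as in Proposition~\ref{prop:rich}, with $M\ge2L$; ``rich'' means $K$-rich. To compare $|\Gamma|$ with $n$ we attach one rich edge to every vertex and study how far this map is from a bijection.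

\subsection*{First rich edges}
We have $M\ge2L\ge4(K-1)\ge K\ge2$. Every vertex $v$ is reached from some $u\in U\setminus\{v\}$, so it has an edge, and its last edge $e$ has $A(e)=U$ by Lemma~\ref{lem:calls}(b) and is rich. By Lemma~\ref{lem:calls}(a) the sets $A(e)$ increase along the edges at $v$, so the rich edges at $v$ form a nonempty final segment in time order. Let $g(v)$ be the first of them. Just before $g(v)$, the vertex $v$ knows little:
\begin{equation}\label{eq:poor}
|A(v,g(v))|\le K-1 .
\end{equation}
Indeed, by Lemma~\ref{lem:calls}(b), $A(v,g(v))$ is contained in $\{v\}$ if $g(v)$ is the first edge at $v$, and otherwise it equals $A(e')$ for the preceding edge $e'$, which is poor.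

A rich edge $e=xy$ is
\begin{itemize}
\item \emph{founding} if $g(x)=g(y)=e$;
\item \emph{recruiting} if exactly one of $g(x),g(y)$ is $e$; if $g(y)=e\ne g(x)$, then $y$ is a \emph{child} of $x$ and $x$ is the \emph{parent} of $y$;
\item \emph{extra} if neither $g(x)$ nor $g(y)$ is $e$.
\end{itemize}
Let $m,s,r$ be the numbers of edges of these three kinds. They have $2$, $1$, $0$ preimages under $g$, so $n=2m+s$ and
\begin{equation}\label{eq:count}
|\Gamma|=m+s+r=n-m+r .
\end{equation}
Each founding edge saves one edge against $n$ and each extra edge costs one, so the task is to show that $r$ exceeds $m$.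

A vertex has a parent exactly when its edge $g$ is not founding; the ends of founding edges are the \emph{roots}. If $x$ is the parent of $y$, then $g(y)$ is a rich edge at $x$ other than the first one, so $g(x)<g(y)$. Passing to the parent repeatedly therefore ends at a root, and $m\ge1$. A vertex $x$ lies on no founding edge other than possibly $g(x)$, so there are exactly $2m$ roots. Let $S_v$ consist of $v$ and all its descendants. The sets $S_q$, for $q$ a root, partition the vertex set, and the sets $S_y$, for $y$ a child of $v$, partition $S_v\setminus\{v\}$.

\subsection*{Gains and missing secrets}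
For an edge $e=xy$, the \emph{gain} of $x$ at $e$ is $N(x,e)=A(e)\setminus A(x,e)$, and $D(e)=U\setminus A(e)$ is the set of secrets that both ends still miss after $e$. Since $A(e)=A(x,e)\cup A(y,e)$,
\begin{equation}\label{eq:gain}
N(x,e)\subseteq A(y,e),\qquad N(x,e)\cap N(y,e)=\emptyset,\qquad |N(x,e)|+|N(y,e)|\le M .
\end{equation}
List the rich edges at $v$ as $g(v)=e_0<e_1<\dots<e_h$. For $i\ge1$ the edge $e_i$ differs from $g(v)$, so it is either extra or of the form $e_i=g(y_i)$ with $y_i$ a child of $v$; every child of $v$ and every extra edge at $v$ occurs exactly once in this way. The edges $e_{i-1},e_i$ are consecutive at $v$, so $A(v,e_i)=A(e_{i-1})$, and $e_h$ is the last edge at $v$. Hence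
\begin{equation}\label{eq:chain}
D(e_h)=\emptyset,\qquad D(e_{i-1})=D(e_i)\cup N(v,e_i)\ \text{ (disjoint union), }\ 1\le i\le h .
\end{equation}
The first equality is where the hypothesis that all of $U$ reaches every vertex enters the count. If $e_i=g(y_i)$ is recruiting, then \eqref{eq:gain} and \eqref{eq:poor} give
\begin{equation}\label{eq:small}
|N(v,e_i)|\le|A(y_i,g(y_i))|\le K-1 .
\end{equation}
So a parent learns little from a recruit, and the recruit then misses exactly what the parent misses. Only extra edges can teach a rich vertex much at once. In the square of Example~\ref{ex:square} with $n=4$, $U=\{a,b,c,d\}$ and $K=2$, the edges $ab,cd$ are founding and $ac,bd$ are extra; at $ac$ the gains are $\{c,d\}$ for $a$ and $\{a,b\}$ for $c$, with total size $M$.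

\begin{example}[no extra edges, $K=2$]\label{ex:doubling}
The definitions above need only $M\ge K\ge2$. Let $K=2$, $M=4$, $r=0$, and let $q$ be a root. By~\eqref{eq:poor} each end of $g(q)$ brings at most one secret, so $q$ misses at least two secrets after $g(q)$. All later edges at $q$ are recruiting and teach $q$ at most one secret each. So there is an edge $g(y)$ at which the number of secrets that $q$ misses drops from $2$ to $1$, and a later edge $g(y')$ at which it drops to $0$. After $g(y)$ the child $y$ misses one secret as well, so it needs a child $z$ of its own. Thus $S_q\supseteq\{q,y,z,y'\}$, and with two roots $n\ge8$. For general $M$, Lemma~\ref{lem:doubling} below gives $|S_q|\ge2^{M-2}$ and $n\ge2^{M-1}$.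

This is attained. Take classes $V_1,\dots,V_M$ of sizes $1,1,2,4,\dots,2^{M-2}$, so $n=2^{M-1}$, and $U=\{u_1,\dots,u_M\}$ with $u_j\in V_j$. The earliest edges join $u_j$ to the other vertices of $V_j$; they have $A(e)=\{u_j\}$ and are poor. Next comes $u_1u_2$, and then, for $j=3,\dots,M$ in turn, a perfect matching between $V_1\cup\dots\cup V_{j-1}$ and $V_j$, both of size $2^{j-2}$ (Figure~\ref{fig:doubling}). After the matching for $j$, every vertex of $V_1\cup\dots\cup V_j$ knows $u_1,\dots,u_j$. There are $1+(n-2)=n-1$ rich edges, and $M=1+\log_2n=L-1$. So Proposition~\ref{prop:rich} fails without a lower bound on $M$, and for $K=2$ that bound has to grow like $\log n$.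
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[v/.style={circle,draw,inner sep=2.5pt},t/.style={midway,fill=white,inner sep=1.5pt,font=\small}]
\node[v] (a) at (-1.2,0) {1};
\node[v] (b) at (1.2,0) {2};
\node[v] (c) at (-3.2,-1.3) {3};
\node[v] (d) at (3.2,-1.3) {3};
\node[v] (e) at (-1.2,-1.5) {4};
\node[v] (f) at (1.2,-1.5) {4};
\node[v] (g) at (-3.2,-2.8) {4};
\node[v] (h) at (3.2,-2.8) {4};
\draw[very thick] (a) -- (b) node[t] {I};
\draw (a) -- (c) node[t] {II};
\draw (b) -- (d) node[t] {II};
\draw (a) -- (e) node[t] {III};
\draw (b) -- (f) node[t] {III};
\draw (c) -- (g) node[t] {III};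
\draw (d) -- (h) node[t] {III};
\end{tikzpicture}
\caption{Four secrets reach eight vertices by seven calls. The number in a vertex is the one secret it knows at the start; the calls take place in the rounds I, II, III. The thick call is founding and the other six are recruiting. Each new secret doubles the number of vertices involved.}
\label{fig:doubling}
\end{figure}

\subsection*{Doubling}
In general extra edges are present, and we set aside the secrets that they deliver. An \emph{extra end} is a pair $(x,e)$ with $e$ an extra edge and $x$ an end of $e$; there are $2r$ of them. Let $J(v)$ be the union of the gains $N(x,e)$ over all extra ends $(x,e)$ with $x\in S_v$. We take the union over the whole subtree, not only over $v$, so that $J(y)\subseteq J(v)$ for a child $y$ of $v$; the induction needs this.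

\begin{lemma}\label{lem:doubling}
For every vertex $v$, $\;|S_v|\ge2^{\lceil|D(g(v))\setminus J(v)|/(K-1)\rceil}$. In particular $|D(g(v))\setminus J(v)|\le(K-1)\log_2n$.
\end{lemma}

\begin{proof}
We use induction on $|S_v|$. With the rich edges at $v$ listed as above, put $F_i=D(e_i)\setminus J(v)$ and $\nu_i=\lceil|F_i|/(K-1)\rceil$ for $0\le i\le h$. We must show $|S_v|\ge2^{\nu_0}$. By~\eqref{eq:chain}, $\nu_h=0$ and $F_{i-1}=F_i\cup(N(v,e_i)\setminus J(v))$. If $e_i$ is extra, then $N(v,e_i)\subseteq J(v)$ and $\nu_{i-1}=\nu_i$. If $e_i$ is recruiting, then \eqref{eq:small} gives $\nu_i\le\nu_{i-1}\le\nu_i+1$. So the sequence descends from $\nu_0$ to $0$ in steps of at most one, and for each $\ell=0,\dots,\nu_0-1$ there is an index $i$ with $\nu_{i-1}=\ell+1$, $\nu_i=\ell$ and $e_i=g(y_i)$ recruiting. For this child, $D(g(y_i))\setminus J(y_i)\supseteq D(e_i)\setminus J(v)=F_i$, so $|S_{y_i}|\ge2^\ell$ by induction. Different $\ell$ give different children, so $|S_v|\ge1+\sum_{\ell<\nu_0}2^\ell=2^{\nu_0}$. The last claim follows from $|S_v|\le n$.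
\end{proof}

A root starts with few secrets and, by the lemma, recruiting accounts for only logarithmically many more. Nearly all of $U$ must be delivered into each of the $2m$ trees by extra edges, and one extra edge delivers at most $M$ secrets in its two directions together.

\begin{lemma}\label{lem:balance}
If $e$ is founding, then $|A(e)|\le2(K-1)$. If $q$ is a root, then $|J(q)|\ge M-L$. Moreover $2m(M-L)\le rM$.
\end{lemma}

\begin{proof}
If $e=xy$ is founding, then $A(e)=A(x,g(x))\cup A(y,g(y))$, and \eqref{eq:poor} gives the first claim. For a root $q$ we have $U\setminus J(q)\subseteq A(g(q))\cup(D(g(q))\setminus J(q))$, which has size at most $2(K-1)+(K-1)\log_2n=L$ by Lemma~\ref{lem:doubling}. So the gains at extra ends $(x,e)$ with $x\in S_q$ have total size at least $M-L$. Each extra end belongs to exactly one of the $2m$ trees, so the total size of the gains at all extra ends is at least $2m(M-L)$, and it is at most $rM$ by~\eqref{eq:gain}.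
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:rich}(i)]
If $M\ge2L$, then $2(M-L)\ge M$, so Lemma~\ref{lem:balance} gives $rM\ge mM$, that is $r\ge m$, and $|\Gamma|\ge n$ by~\eqref{eq:count}. If $M>2L$, then $2(M-L)>M$, and since $m\ge1$ we get $rM>mM$. Thus $r\ge m+1$ and $|\Gamma|\ge n+1$.
\end{proof}

\section{Many extra edges}\label{sec:many}

Let now $M\ge4L$. Then $2(M-L)\ge\frac32M$, so Lemma~\ref{lem:balance} gives $m\le\frac23r$ and
\begin{equation}\label{eq:third}
|\Gamma|-n=r-m\ge\frac r3 .
\end{equation}
It remains to prove $r\ge M/(16L)$. Lemma~\ref{lem:balance} is of no help when $m$ is small, because it lets one extra edge account for $M$ secrets. But an extra edge only passes secrets between two vertices that are already rich. Each secret has to enter the rich vertices somewhere, through a founding or a recruiting edge, and these carry few secrets. We bound the number of secrets that can enter a tree in terms of the number of extra ends in it. Put $L_0=(K-1)(1+\log_2n)\le L$.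

For a vertex $v$ let $X(v)$ be the union of the gains $N(x,g(y))$ over all $x\in S_v$ and all children $y$ of $x$: the secrets that some parent in $S_v$ learns from a recruit. With the rich edges at $v$ listed as in Section~\ref{sec:forest},
\begin{equation}\label{eq:Xdecomp}
X(v)=\bigcup_{e_i\text{ recruiting},\ i\ge1}\big(N(v,e_i)\cup X(y_i)\big).
\end{equation}

\begin{lemma}\label{lem:entry}
Every $u\in U$ lies in $A(e)$ for some founding edge $e$, or in $X(q)$ for some root $q$.
\end{lemma}

\begin{proof}
Let $e$ be the earliest rich edge with $u\in A(e)$; it exists because the last edge at any vertex is rich with $A=U$. If $z$ is an end of $e$ with $u\in A(z,e)$, then $e=g(z)$: otherwise the edge $e'$ preceding $e$ at $z$ is rich and $A(e')=A(z,e)\ni u$, against the choice of $e$. Write $e=xy$ with $u\in A(y,e)$, so $e=g(y)$. If also $e=g(x)$, then $e$ is founding. If not, then $y$ is a child of $x$ and $u\notin A(x,e)$, so $u\in N(x,g(y))\subseteq X(q)$ for the root $q$ with $x\in S_q$.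
\end{proof}

\begin{lemma}\label{lem:contain}
$X(v)\subseteq D(g(v))$ for every vertex $v$.
\end{lemma}

\begin{proof}
We use induction on $|S_v|$ and~\eqref{eq:Xdecomp}. By~\eqref{eq:chain}, both $N(v,e_i)$ and $D(e_i)$ are contained in $D(e_{i-1})\subseteq D(e_0)=D(g(v))$, and by induction $X(y_i)\subseteq D(g(y_i))=D(e_i)$.
\end{proof}

Call $v$ \emph{linked} if it is an end of an extra edge, and \emph{active} if $S_v$ contains a linked vertex. Let $c(v)$ be the number of active children of $v$. An inactive vertex $y$ has $J(y)=\emptyset$, so Lemma~\ref{lem:doubling} gives
\begin{equation}\label{eq:inactive}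
|D(g(y))|\le(K-1)\log_2n\qquad\text{for inactive } y.
\end{equation}
A vertex may have very many inactive children, so we cannot sum \eqref{eq:small} over them. The point of \eqref{eq:inactive} is that the parent misses the same secrets as the child it has just recruited: from its first inactive recruit on, $v$ has at most $L_0$ secrets left to learn.

\begin{lemma}\label{lem:recursion}
If $v$ is not linked, then $|X(v)|\le L_0+(K-1)c(v)$. If $v$ is linked, then
\[
|X(v)|\le L_0+(K-1)c(v)+\sum_{y\text{ active child of }v}|X(y)| .
\]
\end{lemma}

\begin{proof}
If $v$ has an inactive child, let $j$ be the least index with $y_j$ an inactive child and put $Q=D(e_{j-1})$; otherwise put $Q=\emptyset$. By \eqref{eq:chain}, \eqref{eq:small} and \eqref{eq:inactive}, $|Q|\le|D(g(y_j))|+K-1\le L_0$ in the first case. If $y_i$ is an inactive child, then $i\ge j$, so $N(v,e_i)\subseteq D(e_{i-1})\subseteq Q$, and $X(y_i)\subseteq D(e_i)\subseteq Q$ by Lemma~\ref{lem:contain}. Let $R$ be the union of the gains $N(v,e_i)$ over active children $y_i$; then $|R|\le(K-1)c(v)$ by~\eqref{eq:small}.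

By~\eqref{eq:Xdecomp}, $X(v)$ is contained in the union of $Q$, $R$ and the sets $X(y)$ for active children $y$; this is the second bound. If $v$ is not linked, then all of $e_1,\dots,e_h$ are recruiting, so \eqref{eq:chain} gives $D(g(v))=\bigcup_{i\ge1}N(v,e_i)\subseteq Q\cup R$, and $X(v)\subseteq Q\cup R$ by Lemma~\ref{lem:contain}.
\end{proof}

The recursion continues only through linked vertices. This matters: a tree may contain long chains of active vertices that are not linked, and their number is not bounded in terms of $r$.

\begin{lemma}\label{lem:unroll}
Let $q$ be a root and let $\rho$ be the number of extra ends $(x,e)$ with $x\in S_q$. Then $|X(q)|\le7\rho L_0$.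
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:balance}, $|J(q)|\ge M-L>0$, so $\rho\ge1$ and $q$ is active. The parent of an active vertex is active, so the active vertices of $S_q$ form a tree $T$ rooted at $q$, in which $v$ has $c(v)$ children. A leaf of $T$, that is an active vertex with $c(v)=0$, is linked, and $S_q$ has at most $\rho$ linked vertices; so the number $b$ of leaves is at most $\rho$. Every vertex of $T$ except $q$ is a child, so $\sum_{v\in T}(c(v)-1)=-1$; the leaves contribute $-b$ and the other terms are nonnegative. Hence
\begin{equation}\label{eq:leaves}
\sum_{v\in T}(c(v)-1)^+=b-1\le\rho .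
\end{equation}

For $v\in T$ define $Z(v)=\{v\}$ if $v$ is not linked, and $Z(v)=\{v\}\cup\bigcup_yZ(y)$, over the active children $y$ of $v$, if $v$ is linked. The sets $Z(y)\subseteq S_y$ are disjoint, so Lemma~\ref{lem:recursion} and induction on $|S_v|$ give $|X(v)|\le\sum_{z\in Z(v)}(L_0+(K-1)c(z))$. Let $Z=Z(q)\subseteq T$. Every element of $Z$ other than $q$ is an active child of a linked vertex of $S_q$. Using $c\le1+(c-1)^+$ and~\eqref{eq:leaves},
\[
|Z|\le1+\sum_{v\in S_q\text{ linked}}c(v)\le1+\rho+\rho,\qquad \sum_{z\in Z}c(z)\le|Z|+\rho\le1+3\rho .
\]
Since $K-1\le L_0$ and $\rho\ge1$, we get $|X(q)|\le(1+2\rho)L_0+(1+3\rho)L_0=(2+5\rho)L_0\le7\rho L_0$.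
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:rich}(ii)]
The $2r$ extra ends are distributed among the trees $S_q$, so Lemma~\ref{lem:unroll} gives $\sum_q|X(q)|\le14rL_0$. By Lemma~\ref{lem:balance} and $m\le r$, the sets $A(e)$ with $e$ founding have total size at most $2(K-1)m\le2rL_0$. By Lemma~\ref{lem:entry} all these sets together cover $U$, so $M\le16rL_0\le16rL$. Thus $r\ge\frac{M}{16L}$, and \eqref{eq:third} gives $|\Gamma|\ge n+\frac{M}{48L}$.
\end{proof}

\begin{thebibliography}{1}
\bibitem{CRRZ} Arnaud Casteigts, Michael Raskin, Malte Renken, Viktor Zamaraev, \emph{Sharp Thresholds in Random Simple Temporal Graphs}, arXiv:2011.03738 (2020).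
\end{thebibliography}
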